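\title{Compact sets that meet every line and have null iterated sumsets}

\begin{abstract}
We construct a compact set $K\subseteq[0,1]^2$ that meets every line meeting the unit square and whose sumsets $K+\dots+K$ all have Lebesgue measure zero. In particular $K+K+K$ is nowhere dense, which answers a question posed in a paper of Balka, Elekes, Kiss, Nagy and Po\'or. The group generated by $K$ can be made null for the Hausdorff measure of any gauge $\varphi$ with $\varphi(t)=o(t)$. In higher dimensions we show that there is a compact set $K\subseteq[0,1]^d$ that meets every $k$-dimensional affine subspace meeting the cube and has nowhere dense $\ell$-fold sumset if and only if $\ell(d-k-1)\le d-2$.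
\end{abstract}

\section{Introduction}

A \emph{$k$-plane} is a $k$-dimensional affine subspace of $\mathbb R^d$. We call a set $K\subseteq[0,1]^d$ \emph{$k$-blocking} if it meets every $k$-plane that meets $[0,1]^d$. The $k$-planes parallel to a linear subspace $W$ are the fibers of the orthogonal projection onto $W^\perp$, so $K$ is $k$-blocking exactly when it has the same image as the whole cube under every orthogonal projection onto a $(d-k)$-dimensional subspace. Such a set is large as seen from every direction. We ask whether it must also be large additively, that is, whether the sumset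
\[
\ell K=\{x_1+\dots+x_\ell:\ x_1,\dots,x_\ell\in K\}
\]
must contain a ball. If $K$ is compact, then $\ell K$ is compact, being a continuous image of $K^\ell$; so $\ell K$ is nowhere dense if and only if it has empty interior, and this is certainly the case if $\ell K$ has Lebesgue measure zero. A compact $k$-blocking set $K\subseteq[0,1]^d$ with $\ell K$ nowhere dense is called an \emph{$(\ell,k,d)$-set}.

The extreme cases are easy. For $k=0$ the only $k$-blocking set is the cube, so there are no $(\ell,0,d)$-sets. For $\ell=1$ and $k\ge1$ the boundary of the cube is an example, because a $k$-plane is connected and unbounded. In the plane, every connected $K\subseteq[0,1]^2$ containing the four vertices is $1$-blocking: a line missing $K$ leaves $K$, and hence its convex hull $[0,1]^2$, in one open half-plane. But the obvious sets of this kind, the boundary or the two diagonals, contain two nonparallel segments, whose sum is a parallelogram.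

A dimension count suggests a guess. A $k$-blocking set projects onto $[0,1]^{d-k}$, so a point of it carries at least $d-k$ degrees of freedom and a sum of $\ell$ points seems to carry $\ell(d-k)$. One might expect that $\ell K$ can be kept small only if $\ell(d-k)\le d$. For $\ell=2$ this reads $k\ge d/2$, and it is known that a $(2,k,d)$-set exists if and only if $k\ge d/2$; in particular $(2,1,2)$-sets exist. For $\ell=3$, $k=1$, $d=2$ the count predicts that there is no example. This is the question, posed in \cite{BEKNP}, that we answer: \emph{is there a compact set $K\subseteq[0,1]^2$ that meets every line meeting $[0,1]^2$ and for which $K+K+K$ is nowhere dense?} The answer is yes, and one set works for all $\ell$.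

\begin{theorem}\label{thm:plane}
There is a compact set $K\subseteq[0,1]^2$ meeting every line that meets $[0,1]^2$ such that for every $\ell\ge1$ the compact set $\ell K$ has Lebesgue measure $0$, and hence is nowhere dense. In particular, a $(3,1,2)$-set exists.
\end{theorem}

The dimension count fails as badly as it can: the whole group generated by $K$ may be one-dimensional. Recall that for a nondecreasing $\varphi:(0,\infty)\to(0,\infty)$ with $\varphi(t)\to0$ as $t\to0^+$, and with the convention $\varphi(0)=0$, the Hausdorff measure with gauge $\varphi$ is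
\[
\mathcal H^\varphi(X)=\lim_{\delta\to0^+}\ \inf\Big\{\sum_i\varphi(\operatorname{diam}U_i):\ X\subseteq\bigcup_iU_i,\ \operatorname{diam}U_i\le\delta\Big\},
\]
the infimum being taken over countable covers. It is countably subadditive. For $\varphi(t)=t^s$ one writes $\mathcal H^s$, and $\dim_HX=\inf\{s>0:\mathcal H^s(X)=0\}$.

\begin{theorem}\label{thm:gauge}
Let $\varphi:(0,\infty)\to(0,\infty)$ be nondecreasing with $\varphi(t)/t\to0$ as $t\to0^+$. Then the set $K$ in Theorem~\ref{thm:plane} can be chosen so that the additive group $\langle K\rangle$ generated by $K$ satisfies $\mathcal H^\varphi(\langle K\rangle)=0$. In particular $\dim_H\langle K\rangle=1$ is possible. This is sharp in the sense that $\mathcal H^1(K)\ge1$ for every compact $1$-blocking set $K\subseteq[0,1]^2$.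
\end{theorem}

In higher dimensions there is a genuine obstruction, but it comes from the faces of the cube and not from dimension.

\begin{theorem}\label{thm:class}
Let $\ell\ge1$ and $0\le k\le d-1$. An $(\ell,k,d)$-set exists if and only if
\begin{equation}\label{eq:cond}
\ell(d-k-1)\le d-2 .
\end{equation}
More precisely:
\begin{enumerate}
\item[(a)] If \eqref{eq:cond} fails, then $\ell K$ has nonempty interior for every compact $k$-blocking set $K\subseteq[0,1]^d$.
\item[(b)] If $k\ge1$, there is one compact $k$-blocking set $K\subseteq[0,1]^d$ such that $\ell K$ has Lebesgue measure $0$ for all $\ell$ satisfying \eqref{eq:cond}.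
\end{enumerate}
\end{theorem}

For $k=0$ the inequality \eqref{eq:cond} fails, since $\ell(d-1)\ge d-1$; so (a) and (b) together give the equivalence. For $\ell=2$ the inequality reads $k\ge d/2$, which recovers the known result; it agrees with the dimension count there because $\ell(d-k)\le d+\ell-2$ is another form of \eqref{eq:cond}. For $k=d-1$ it reads $d\ge2$, so $(\ell,d-1,d)$-sets exist for all $\ell\ge1$ and $d\ge2$.

Theorem~\ref{thm:plane} is the case $d=2$, $k=1$ of (b). We prove it separately in Section~\ref{sec:plane}, after a model case in Section~\ref{sec:tools}, because the planar argument shows the method without bookkeeping and is the basis for Theorem~\ref{thm:gauge} (Section~\ref{sec:gauge}). Part (a) is proved in Section~\ref{sec:faces}, part (b) in Sections~\ref{sec:segment} and~\ref{sec:cube}. Throughout, $\|t\|$ is the distance from $t\in\mathbb R$ to $\mathbb Z$, $\operatorname{vol}$ is Lebesgue measure, and $[d]=\{1,\dots,d\}$.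

\section{Strips, windows and a model case}\label{sec:tools}

\subsection{Sets with small sumsets}
An \emph{integral form} is a nonzero linear map $f:\mathbb R^d\to\mathbb R$ with integer coefficients. For $\eta>0$ put
\[
B(f,\eta)=\{x\in\mathbb R^d:\ \|f(x)\|\le\eta\}.
\]
In the plane this is a periodic family of parallel strips. It is closed and contains $\mathbb Z^d$. It is almost a subgroup: since $\|s+t\|\le\|s\|+\|t\|$ and $\|-t\|=\|t\|$, a signed sum of $\ell$ points of $B(f,\eta)$ lies in $B(f,\ell\eta)$. And it is sparse when $\eta$ is small, whatever the size of the coefficients.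

\begin{lemma}\label{lem:vol}
For an integral form $f$, an integer $\ell\ge1$ and $\eta>0$ we have $\operatorname{vol}\big(B(f,\eta)\cap[0,\ell]^d\big)\le2\eta\,\ell^d$.
\end{lemma}

\begin{proof}
Let $a\ne0$ be the coefficient of $x_i$ in $f$, and fix the other coordinates. The function $x_i\mapsto\|f(x)\|$ has period $1/|a|$, the interval $[0,\ell]$ consists of $\ell|a|$ full periods, and in each period the condition $\|f(x)\|\le\eta$ holds on a proportion at most $2\eta$. So the admissible $x_i$ have measure at most $2\eta\ell$. Integrate over the other $d-1$ coordinates.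
\end{proof}

Thus $\bigcap_jB(f_j,\varepsilon_j)$ has null sumsets of all orders as soon as $\varepsilon_j\to0$. The task is to make such an intersection meet many lines.

\subsection{Many conditions on one segment}
Along a segment, $f_j$ becomes an affine function $g_j$ of one variable $t$. If $g_j$ has slope $\sigma_j$, an interval of length $1/|\sigma_j|$ contains a subinterval of length $\varepsilon_j/|\sigma_j|$ on which $\|g_j\|\le\varepsilon_j$. So the condition consumes the range of frequencies from $|\sigma_j|$ to $|\sigma_j|/\varepsilon_j$. We call $[\,|\sigma_j|,|\sigma_j|/\varepsilon_j\,]$ the \emph{window} of the pair $(g_j,\varepsilon_j)$, or of $j$. Conditions with disjoint windows can be met one after the other.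

\begin{lemma}\label{lem:window}
Let $I\subset\mathbb R$ be a compact interval of length $\tau>0$. For $j\in J$ let $g_j:\mathbb R\to\mathbb R$ be affine with slope $\sigma_j\ne0$, and let $0<\varepsilon_j\le\frac12$. If the windows $[\,|\sigma_j|,|\sigma_j|/\varepsilon_j\,]$ are pairwise disjoint and contained in $[1/\tau,\infty)$, then some $t\in I$ satisfies $\|g_j(t)\|\le\varepsilon_j$ for all $j\in J$.
\end{lemma}

\begin{proof}
The window of $j$ contains $[\,|\sigma_j|,2|\sigma_j|\,]$, so any two of the numbers $|\sigma_j|$ differ by a factor greater than $2$. They are all at least $1/\tau$, so only finitely many lie below any given bound, and we can list $J$ as a finite or infinite sequence $1,2,\dots$ with $|\sigma_1|<|\sigma_2|<\cdots$. As $|\sigma_{j+1}|$ is not in the window of $j$, we have $|\sigma_{j+1}|>|\sigma_j|/\varepsilon_j$.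

Put $I_0=I$. We construct compact intervals $I_0\supseteq I_1\supseteq\cdots$ such that, for $j\ge1$, $I_j$ has length $\varepsilon_j/|\sigma_j|$ and $\|g_j\|\le\varepsilon_j$ on $I_j$. The length of $I_{j-1}$ is at least $1/|\sigma_j|$: for $j=1$ because $|\sigma_1|\ge1/\tau$, and for $j\ge2$ because $\varepsilon_{j-1}/|\sigma_{j-1}|>1/|\sigma_j|$. Hence $g_j(I_{j-1})$ contains an interval $[a,a+1]$. Take an integer $z\in[a,a+1]$. If $z-a\ge\varepsilon_j$, then $[z-\varepsilon_j,z]\subseteq[a,a+1]$. Otherwise $a+1-z>1-\varepsilon_j\ge\varepsilon_j$, and $[z,z+\varepsilon_j]\subseteq[a,a+1]$. Let $I_j$ be the preimage under $g_j$ of the interval found. Any $t\in\bigcap_jI_j$ works.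
\end{proof}

Neither hypothesis can be dropped: consider $t$ and $t+\frac12$ with $\varepsilon_1=\varepsilon_2<\frac14$, or $g(t)=t$ on $[\frac13,\frac23]$ with $\varepsilon<\frac13$.

\subsection{Lines from the bottom edge to the top edge}\label{sub:model}
Let $\varepsilon_j=4^{-j}$, $N_1=1$, $N_{j+1}=4^{j+1}N_j$, $f_j(x)=N_j(x_1+2x_2)$, and
\[
K_0=[0,1]^2\cap\bigcap_{j\ge1}B(f_j,\varepsilon_j).
\]
For every $j$ we have $\ell K_0\subseteq[0,\ell]^2\cap B(f_j,\ell\varepsilon_j)$, so $\operatorname{vol}(\ell K_0)\le2\ell^34^{-j}$ by Lemma~\ref{lem:vol}, and $\ell K_0$ is null. Consider a segment $\{(a+\mu t,t):0\le t\le1\}$ in the square, joining the bottom edge to the top edge. Then $|\mu|\le1$, and $f_j$ has slope $N_j(\mu+2)\in[N_j,3N_j]$ in $t$. The windows lie in the intervals $[N_j,3\cdot4^jN_j]$, which do not depend on the line, are pairwise disjoint, and are contained in $[1,\infty)$. By Lemma~\ref{lem:window}, $K_0$ meets the segment. So a set with null sumsets of all orders blocks a two-parameter family of lines. It misses other lines, for two different reasons.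

\emph{Bad direction.} On the line $x_1+2x_2=\frac12$ the form $f_1$ is constantly $\frac12$. A form cannot be controlled along lines parallel, or nearly parallel, to its strips.

\emph{Critical scale.} Fix $j$, let $\tau=1/(3N_j)$, and consider the segment $\{(\tau-t,t):0\le t\le\tau\}$, which cuts off the corner at the origin. On it $f_i=N_i(\tau+t)$. For $i=j$ the values lie in $[\frac13,\frac23]$, so condition $j$ fails everywhere, although the direction is transversal to the strips. The other conditions are harmless. For $i<j$ we have $0\le f_i\le2N_i/(3N_j)<4^{-i}$, so condition $i$ holds on the whole segment, simply because the segment is close to a lattice point. For $i>j$ the slopes $N_i$ exceed $3N_j=1/\tau$ and the windows $[N_i,4^iN_i]$ are disjoint, so Lemma~\ref{lem:window} satisfies all these conditions at once. Exactly one condition is lost.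

One cannot repair the directions by taking a union. Let $K_0'$ be defined like $K_0$ with $2x_1+x_2$ in place of $x_1+2x_2$; it blocks the lines from the left edge to the right edge. But $K_0$ contains the segment $x_1+2x_2=1$ and $K_0'$ contains the segment $2x_1+x_2=1$ in the square, so $K_0+K_0'$ contains a parallelogram. What makes a sum small is a condition shared by all summands.

\subsection{Blocks}
The remedy is to let every point violate a bounded number of conditions, and to have so many conditions that any $\ell$ points still share one. Two violations will be enough: one for the direction and one for the scale. A \emph{block of order $n$} is a family $\mathcal B=(f_r,\varepsilon_r)_{r=1}^{2n+1}$ of integral forms $f_r$ and numbers $\varepsilon_r>0$. Let $G(\mathcal B)$ be the set of $x\in\mathbb R^d$ such that $\|f_r(x)\|>\varepsilon_r$ for at most two indices $r$.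

\begin{lemma}\label{lem:block}
Let $\mathcal B$ be a block of order $n$. Then $G(\mathcal B)$ is closed. If $\ell\le n$ and $x_1,\dots,x_\ell\in G(\mathcal B)$, then for every choice of signs
$\pm x_1\pm\dots\pm x_\ell\in\bigcup_{r=1}^{2n+1}B(f_r,\ell\varepsilon_r)$.
\end{lemma}

\begin{proof}
The set $G(\mathcal B)$ is the union, over pairs $r'<r''$, of the closed sets $\bigcap_{r\ne r',r''}B(f_r,\varepsilon_r)$. The points $x_1,\dots,x_\ell$ violate at most $2\ell<2n+1$ conditions in total, so for some $r$ all of them lie in $B(f_r,\varepsilon_r)$, and their signed sum lies in $B(f_r,\ell\varepsilon_r)$.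
\end{proof}

\section{The planar set}\label{sec:plane}

Within a block the strips should point in different directions, so that a line is nearly parallel to at most one family. We take the normal vectors $\xi_r=(1,r)$.

\begin{lemma}\label{lem:dir}
Let $n\ge1$, $C=4n+5$, and let $u\in\mathbb R^2$ be a unit vector. Then $|\xi_r\cdot u|\le|\xi_r|\le C$ for all $r\le2n+1$, and $|\xi_r\cdot u|<1/C$ for at most one $r\le2n+1$.
\end{lemma}

\begin{proof}
We have $|\xi_r|\le1+r\le2n+2\le C$. Suppose $|\xi_r\cdot u|<1/C$ and $|\xi_s\cdot u|<1/C$ with $r<s\le2n+1$, so that $r\le2n$. Then $|u_2|\le(s-r)|u_2|=|\xi_s\cdot u-\xi_r\cdot u|<2/C$ and $|u_1|\le|\xi_r\cdot u|+r|u_2|<(1+2r)/C\le(4n+1)/C$. Hence $1\le|u_1|+|u_2|<(4n+3)/C<1$, a contradiction.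
\end{proof}

Enumerate the pairs $(n,r)$ with $n\ge1$, $1\le r\le2n+1$ as $j=1,2,\dots$, write $n(j),r(j)$ for the components, and put $C_j=4n(j)+5$. The form with index $j$ will be $f_j(x)=N_j\,\xi_{r(j)}\cdot x$. Along a unit vector $u$ that is not nearly orthogonal to $\xi_{r(j)}$, its slope is between $N_j/C_j$ and $C_jN_j$ in absolute value. So its window lies in $[m_j,M_j]$, where
\begin{equation}\label{eq:mM}
m_j=N_j/C_j,\qquad M_j=C_jN_j/\varepsilon_j ,
\end{equation}
and we make these intervals disjoint in advance. Choose positive integers $N_j$ and reals $\varepsilon_j$ with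
\begin{equation}\label{eq:plane}
0<\varepsilon_j\le8^{-n(j)},\qquad m_1\ge1,\qquad m_{j+1}>M_j\quad(j\ge1).
\end{equation}
This is done in the order $N_1,\varepsilon_1,N_2,\varepsilon_2,\dots$: take $N_1\ge C_1$ and $N_{j+1}>C_{j+1}M_j$. Note that $\varepsilon_j$ may be taken as small as we like once $N_j$ is fixed. Since $M_j=C_j^2m_j/\varepsilon_j\ge8m_j$, we get $1\le m_1<M_1<m_2<M_2<\cdots\to\infty$. Let $\mathcal B_n$ be the block of order $n$ formed by the pairs $(f_j,\varepsilon_j)$ with $n(j)=n$, and define
\[
K=[0,1]^2\cap\bigcap_{n\ge1}G(\mathcal B_n).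
\]
Theorem~\ref{thm:plane} follows from the next statement.

\begin{proposition}\label{prop:plane}
For every choice of parameters satisfying \eqref{eq:plane}, the set $K$ is compact and $1$-blocking, and $\ell K$ is null for all $\ell\ge1$.
\end{proposition}

\begin{proof}
Compactness follows from Lemma~\ref{lem:block}. By the same lemma, for all $n\ge\ell$ the set $\ell K$ is contained in the union of the $2n+1$ sets $[0,\ell]^2\cap B(f_j,\ell\varepsilon_j)$ with $n(j)=n$. Lemma~\ref{lem:vol} gives $\operatorname{vol}(\ell K)\le(2n+1)\,2\ell^38^{-n}$, which tends to $0$ as $n\to\infty$.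

Let $L$ be a line meeting the square. The four vertices belong to $K$, since all $f_j$ are integers there, so we may assume that $L$ contains no vertex. Then $L$ is not the line of an edge. A boundary point of the square on $L$ lies in the relative interior of an edge that $L$ crosses, so $L$ meets the open square. Therefore $L\cap[0,1]^2=\{q+tu:0\le t\le\tau\}$ with $|u|=1$ and $\tau>0$, and the endpoints lie in the relative interiors of two different edges. Put $g_j(t)=f_j(q+tu)$, with slope $\sigma_j=N_j\,\xi_{r(j)}\cdot u$. Let $j_0$ be the least $j$ with $M_j\tau>1$; this is the critical scale of $L$.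

\emph{Indices $j<j_0$.} Here $M_j\tau\le1$, so $\tau<1$. Opposite edges are at distance $1$, so the two edges are adjacent, with a common vertex $v$. The segment is the hypotenuse of a right triangle with right angle at $v$. The distance to $v$ is a convex function on the segment, so it is at most the longer leg, hence at most $\tau$. Since $f_j(v)\in\mathbb Z$,
\[
\|g_j(t)\|\le|f_j(q+tu-v)|\le N_jC_j\tau=\varepsilon_jM_j\tau\le\varepsilon_j\qquad(0\le t\le\tau).
\]

\emph{Indices $j>j_0$.} Call $j$ \emph{bad} if $|\xi_{r(j)}\cdot u|<1/C_j$. By Lemma~\ref{lem:dir} each block contains at most one bad index, and if $j$ is not bad then $m_j\le|\sigma_j|\le C_jN_j=\varepsilon_jM_j$, so the window of $j$ lies in $[m_j,M_j]$. For $j>j_0$ we have $m_j>M_{j_0}>1/\tau$. Hence the indices $j>j_0$ that are not bad have pairwise disjoint windows in $[1/\tau,\infty)$, and Lemma~\ref{lem:window} gives $t\in[0,\tau]$ with $\|g_j(t)\|\le\varepsilon_j$ for all of them.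

At the point $q+tu$ the condition $\|f_j\|\le\varepsilon_j$ can fail only for $j=j_0$ and for bad $j$, that is, at most twice in each block. So $q+tu\in K\cap L$.
\end{proof}

The integrality of the forms was used in an essential way for $j<j_0$: short chords of the square occur only near vertices, and there the low frequencies take care of themselves.

\section{The group generated by the planar set}\label{sec:gauge}

The integer $N_j$ fixes the number of strips of $f_j$ in a bounded region, and $\varepsilon_j$, chosen afterwards, fixes their width. A very thin strip is almost a segment, and a segment can be covered at small $\varphi$-cost when $\varphi(t)=o(t)$.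

\begin{proof}[Proof of Theorem~\ref{thm:gauge}]
Fix $j$, write $n=n(j)$, $r=r(j)$, $N=N_j$, and let $\delta=\varepsilon_j/N$ with $\varepsilon_j\le8^{-n}$ still to be chosen. We cover
\[
X_j=[-n,n]^2\cap B(f_j,n\varepsilon_j).
\]
For $x\in X_j$ there is an integer $z$ with $|x_1+rx_2-z/N|\le n\delta$, and $|z|\le Nn(1+r)+n\varepsilon_j<Nn(1+r)+1$ because $n8^{-n}<1$. So at most $2Nn(1+r)+1$ values of $z$ occur. Cover $[-n,n]$ by at most $2n/\delta+1$ intervals of length $\delta$. If $z$ is fixed and $x_2\in[\theta,\theta+\delta]$, then $x_1$ lies between $z/N-r(\theta+\delta)-n\delta$ and $z/N-r\theta+n\delta$, in an interval of length $(2n+r)\delta$. So $X_j$ is covered by rectangles of diameter at most $\Lambda\delta$, where $\Lambda=2n+r+1$, and since $\varphi$ is nondecreasing the sum of $\varphi(\operatorname{diam})$ over this cover is at most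
\[
\big(2Nn(1+r)+1\big)\Big(\frac{2n}\delta+1\Big)\varphi(\Lambda\delta)=\big(2Nn(1+r)+1\big)(2n+\delta)\,\Lambda\cdot\frac{\varphi(\Lambda\delta)}{\Lambda\delta}.
\]
With $N,n,r$ fixed this tends to $0$ as $\delta\to0$; here, and only here, $\varphi(t)/t\to0$ is used. In the recursion for \eqref{eq:plane}, choose $\varepsilon_j$ so small that the bound is at most $2^{-n}/(2n+1)$ and $\Lambda\delta\le2^{-n}$. By Proposition~\ref{prop:plane} the resulting $K$ satisfies Theorem~\ref{thm:plane}.

Let $Y=\pm K\pm\dots\pm K$ with $\ell$ terms and fixed signs. For $n\ge\ell$, Lemma~\ref{lem:block} gives $Y\subseteq\bigcup_{n(j)=n}X_j$, since $Y\subseteq[-\ell,\ell]^2$ and $B(f_j,\ell\varepsilon_j)\subseteq B(f_j,n\varepsilon_j)$. So $Y$ has a cover by sets of diameter at most $2^{-n}$ with total cost at most $2^{-n}$, and $\mathcal H^\varphi(Y)=0$. As $0\in K$, the group $\langle K\rangle$ is the union of the countably many sets $Y$, and $\mathcal H^\varphi(\langle K\rangle)=0$.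

Now let $K\subseteq[0,1]^2$ be any compact $1$-blocking set. It meets all vertical lines through the square, so it projects onto $[0,1]$. If sets $U_i$ cover $K$, their projections lie in intervals of length $\operatorname{diam}U_i$ that cover $[0,1]$, so $\sum_i\operatorname{diam}U_i\ge1$. Thus $\mathcal H^1(K)\ge1$, and $\dim_H\langle K\rangle\ge\dim_HK\ge1$ because $\mathcal H^s\ge\mathcal H^1$ for $s\le1$.

Finally take $\varphi(t)=t/\log(1/t)$ for $t\le1/e$ and $\varphi(t)=t$ for $t\ge1/e$. This function is increasing and $o(t)$ at $0$. For $s>1$ we have $t^s\le\varphi(t)$ for small $t$, since $t^{s-1}\log(1/t)\to0$, so $\mathcal H^s(\langle K\rangle)\le\mathcal H^\varphi(\langle K\rangle)=0$ for the set $K$ built from $\varphi$. Hence $\dim_H\langle K\rangle=1$.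
\end{proof}

\section{Forced faces}\label{sec:faces}

From now on $c=d-k\in\{1,\dots,d\}$ is the codimension, and \eqref{eq:cond} reads $\ell(c-1)\le d-2$. A $1$-blocking set in the square must contain the vertices, because some line touches the square only at a given vertex. In general, whole faces are forced. For $A\subseteq[d]$ let
\[
F_A=\{z\in[0,1]^d:\ z_i\in\{0,1\}\text{ for all }i\notin A\},
\]
the union of the faces whose free coordinates are those in $A$.

\begin{lemma}\label{lem:faces}
If $K\subseteq[0,1]^d$ is $k$-blocking and $|A|=c-1$, then $F_A\subseteq K$.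
\end{lemma}

\begin{proof}
Let $z\in F_A$. For $i\notin A$ put $s_i=1$ if $z_i=0$ and $s_i=-1$ if $z_i=1$. The subspace $W=\{w:\ w_i=0\ (i\in A),\ \sum_{i\notin A}s_iw_i=0\}$ has dimension $(d-c+1)-1=k$. If $w\in W$ and $z+w\in[0,1]^d$, then $s_iw_i\ge0$ for all $i\notin A$, and these numbers have sum zero, so $w=0$. The $k$-plane $z+W$ meets the cube only in $z$, and it meets $K\subseteq[0,1]^d$, so $z\in K$.
\end{proof}

If $\ell(c-1)\ge d$, then $\ell$ such faces already add up to a set containing the cube. The case $\ell(c-1)=d-1$ needs one more observation: it is enough that $\ell-1$ faces span $k$ coordinate directions, because the last summand $K$ supplies all values of the other $d-k$ coordinates. For $d=3$, $k=1$, $\ell=2$, for instance, $K$ contains the edge $[0,1]\times\{0\}^2$ and meets every line parallel to it, so $K+K$ contains a unit segment over every point of $[0,1]^2$.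

\begin{proof}[Proof of Theorem~\ref{thm:class}(a)]
Let $K$ be compact and $k$-blocking, and let $\ell(c-1)\ge d-1$. Subtracting $c-1$ gives $(\ell-1)(c-1)\ge d-c=k$, so there are sets $A_1,\dots,A_{\ell-1}\subseteq[d]$ of size $c-1$ whose union contains $\{1,\dots,k\}$. Every point of $[0,1]^k\times\{0\}^c$ is a sum $z_1+\dots+z_{\ell-1}$ with $z_i\in F_{A_i}$: assign each of the first $k$ coordinates to one set $A_i$ containing it, and let $z_i$ keep the coordinates assigned to $A_i$ and vanish elsewhere. (If $\ell=1$, then $k=0$ and the sum is empty.) By Lemma~\ref{lem:faces},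
\[
\ell K\supseteq K+\big([0,1]^k\times\{0\}^c\big).
\]
For $y\in[0,1]^c$ the $k$-plane $\mathbb R^k\times\{y\}$ meets $K$ in a point $(a,y)$ with $a\in[0,1]^k$, so $\ell K\supseteq(a+[0,1]^k)\times\{y\}$. The point $a$ depends on $y$ in an uncontrolled way, so we replace the cube $a+[0,1]^k$ by one of finitely many smaller ones. Let $m_i=\lceil2a_i\rceil\in\{0,1,2\}$. Then $a_i\le m_i/2$ and $m_i/2+\frac12<a_i+1$, so $a+[0,1]^k\supseteq\frac m2+[0,\frac12]^k$. Hence the sets
\[
Y_m=\big\{y\in[0,1]^c:\ \big(\tfrac m2+[0,\tfrac12]^k\big)\times\{y\}\subseteq\ell K\big\},\qquad m\in\{0,1,2\}^k,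
\]
cover $[0,1]^c$. They are closed because $\ell K$ is closed; this is where compactness enters. A finite union of closed sets with empty interior has empty interior, so some $Y_m$ contains a ball, and $\ell K\supseteq(\frac m2+[0,\frac12]^k)\times Y_m$ has nonempty interior.
\end{proof}

\section{A segment in every plane}\label{sec:segment}

Let $1\le k\le d-1$. To apply Lemma~\ref{lem:window} we must choose one segment in each $k$-plane $V$. Lemma~\ref{lem:faces} tells us what to expect. The set $K$ has to contain $F_A$ for $|A|=c-1$, and a form involving a coordinate in $A$ takes all values modulo $1$ on $F_A$. So a point of $K$ should be allowed to declare a set $A$ of $c-1$ free coordinates and be tested only by forms that ignore them. We therefore look for a segment in $V$ and a set $A$ such that the remaining $k+1$ coordinates behave as on a chord of the square: either the segment is long, or these coordinates stay close to a lattice point.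

\begin{lemma}\label{lem:segment}
Let $1\le k\le d-1$ and let $V$ be a $k$-plane meeting $[0,1]^d$. Then one of the following holds.
\begin{enumerate}
\item[(i)] $V$ meets $F_A$ for some $A$ with $|A|=c-1$.
\item[(ii)] There are a partition $[d]=A\cup\{a\}\cup R$ with $|A|=c-1$, $|R|=k$, a number $0<\tau\le1$, and a segment $x(t)=p+tw\in V\cap[0,1]^d$, $0\le t\le\tau$, such that $p_b\in\{0,1\}$ and $w_b\in\{1,-1\}$ for $b\in R$, and such that $x_a(\tau)\in\{0,1\}$ if $\tau<1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $W$ be the direction space of $V$, and let $p$ be a point of maximal Euclidean norm in the compact set $V\cap[0,1]^d$. It is an extreme point: if $p\pm v$ both lie in the set, then $|p+v|^2+|p-v|^2=2|p|^2+2|v|^2$ forces $v=0$. Let $A'=\{i:0<p_i<1\}$ and $R=[d]\setminus A'$. If $v\in W$ has $v_b=0$ for all $b\in R$, then $p\pm\theta v\in V\cap[0,1]^d$ for small $\theta>0$, so $v=0$. Thus the coordinate projection $W\to\mathbb R^R$ is injective, $|R|\ge k$ and $|A'|\le c$. If $|A'|\le c-1$, then $p\in F_A$ for any $A\supseteq A'$ of size $c-1$, and (i) holds.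

Assume $|A'|=c$. Then $|R|=k$ and the projection $W\to\mathbb R^R$ is an isomorphism. Let $w\in W$ be the vector with $w_b=1$ if $p_b=0$ and $w_b=-1$ if $p_b=1$, for $b\in R$. Put $x(t)=p+tw$ and $\tau=\max\{t\ge0:x(t)\in[0,1]^d\}$. For $b\in R$ and $t\ge0$ we have $x_b(t)\in[0,1]$ if and only if $t\le1$. Since $R\ne\emptyset$ (here $k\ge1$ is used), $\tau\le1$; since $0<p_i<1$ for $i\in A'$, $\tau>0$. If $\tau<1$, the segment leaves the cube through a coordinate in $A'$: some $a\in A'$ has $x_a(\tau)\in\{0,1\}$, for otherwise $x(t)$ would stay in the cube a little longer. If $\tau=1$, take any $a\in A'$. Put $A=A'\setminus\{a\}$.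
\end{proof}

For $d=2$, $k=1$ the set $A$ is empty, and (ii) describes a chord that starts on an edge $x_b\in\{0,1\}$ and either crosses to the opposite edge or ends on an adjacent one. In general the coordinates in $R$ move with speed $1$, and the coordinate $a$ moves with a speed $|w_a|$ over which we have no control. This causes the one new difficulty: forms that see the coordinate $a$ and forms that ignore it run on two different frequency scales along the same segment.

\section{The set in the cube}\label{sec:cube}

Fix $d$ and $k$ with $1\le k\le d-1$. We prove Theorem~\ref{thm:class}(b).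

\subsection{Directions}
Consider a form $\sum_i\xi_ix_i$ that involves a nonempty set $S\subseteq R$ of coordinates and the coordinate $a$. Along the segment of Lemma~\ref{lem:segment} its slope is $\sum_{b\in S}w_b\xi_b+\xi_aw_a$, and this vanishes when $w_a=-\sum_{b\in S}w_b\xi_b/\xi_a$. For a single value $w_a$ to spoil at most one form of a block, these ratios must differ from form to form, for every $S$, $a$ and choice of signs. A \emph{pattern} is a triple $(S,s,a)$ with $\emptyset\ne S\subseteq[d]$, $s\in\{1,-1\}^S$, $a\in[d]\setminus S$. There are finitely many patterns.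

\begin{lemma}\label{lem:vectors}
There are vectors $\xi_r=(\xi_{r,1},\dots,\xi_{r,d})$, $r\ge1$, with positive integer coordinates such that for each pattern $(S,s,a)$ the integers $\alpha_r=\sum_{b\in S}s_b\xi_{r,b}$ are nonzero and the ratios $\rho_r=\alpha_r/\xi_{r,a}$, $r\ge1$, are pairwise distinct.
\end{lemma}

\begin{proof}
For a pattern put $\gamma(T)=\sum_{b\in S}s_bT^{b-a}$. The exponents are distinct and nonzero, so $\gamma$ and $\gamma'(T)=\sum_{b\in S}s_b(b-a)T^{b-a-1}$ become nonzero polynomials after multiplication by a power of $T$, and have finitely many positive zeros. Let $T_0\ge1$ be an integer larger than all these zeros for all patterns. Each $\gamma$ is nonvanishing and strictly monotone on $(T_0,\infty)$. Let $\xi_r=(T,T^2,\dots,T^d)$ with $T=T_0+r$. Then $\rho_r=\gamma(T_0+r)$, so the $\rho_r$ are nonzero and distinct, and $\alpha_r=\rho_r\xi_{r,a}\ne0$.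
\end{proof}

For each $n$, only finitely many patterns and indices $r\le2n+1$ occur, so there is $\Gamma_n\ge1$ such that for all patterns and all $r\ne r'$ in $\{1,\dots,2n+1\}$,
\begin{equation}\label{eq:Gamma}
|\alpha_r|+\xi_{r,a}\le\Gamma_n,\qquad|\rho_r-\rho_{r'}|\ge\frac2{\Gamma_n},\qquad\Big|\frac1{\rho_r}-\frac1{\rho_{r'}}\Big|\ge\frac2{\Gamma_n}.
\end{equation}
The second inequality will serve for $|w_a|\le1$ and the third for $|w_a|>1$.

\subsection{Definition of $K$}
If $\ell$ points declare free sets $A_1,\dots,A_\ell$, they must share a block whose forms ignore $A_1\cup\dots\cup A_\ell$. So we need blocks for every set $E$ of ignored coordinates, and a point with free set $A$ is tested by all blocks with $E\supseteq A$. We allow those $E$ that leave at least two coordinates: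
\[
\mathcal E=\{E\subseteq[d]:\ |E|\le d-2\}.
\]
Enumerate the triples $(n,E,r)$ with $n\ge1$, $E\in\mathcal E$, $1\le r\le2n+1$ as $j=1,2,\dots$, with components $n(j),E(j),r(j)$. Put $C_j=\Gamma_{n(j)}$ and $\varepsilon_j=2^{-n(j)-d}/(2n(j)+1)\le\frac12$. At most $2^d(2n+1)$ indices have $n(j)=n$, so $\sum_{n(j)=n}\varepsilon_j\le2^{-n}$. With $m_j,M_j$ defined by \eqref{eq:mM}, choose positive integers $N_j$ recursively so that
\begin{equation}\label{eq:square}
m_1\ge1,\qquad m_{j+1}>M_j^2\quad(j\ge1).
\end{equation}
Since $M_j=C_j^2m_j/\varepsilon_j\ge2m_j$, we have $1\le m_1<M_1<m_2<M_2<\cdots\to\infty$. The square in \eqref{eq:square} is there to separate the two frequency scales. For $j=(n,E,r)$ let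
\[
f_j(x)=N_j\sum_{i\notin E}\xi_{r,i}\,x_i ,
\]
let $\mathcal B_{n,E}$ be the block of order $n$ formed by the pairs $(f_j,\varepsilon_j)$ with $n(j)=n$, $E(j)=E$, and define
\[
K_A=[0,1]^d\cap\bigcap_{n\ge1}\ \bigcap_{E\in\mathcal E,\ E\supseteq A}G(\mathcal B_{n,E}),\qquad K=\bigcup_{|A|=c-1}K_A .
\]
By Lemma~\ref{lem:block}, $K$ is a finite union of compact sets. It depends only on $d$ and $k$.

\subsection{The sumsets are null}
Let $\ell(c-1)\le d-2$, let $n\ge\ell$, and let $x=x_1+\dots+x_\ell$ with $x_i\in K_{A_i}$. The set $E=A_1\cup\dots\cup A_\ell$ has at most $\ell(c-1)\le d-2$ elements, so $E\in\mathcal E$; this is the only use of \eqref{eq:cond}. All $x_i$ lie in $G(\mathcal B_{n,E})$, so by Lemma~\ref{lem:block} $x\in B(f_j,\ell\varepsilon_j)$ for some $j$ with $n(j)=n$. By Lemma~\ref{lem:vol},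
\[
\operatorname{vol}(\ell K)\le\sum_{n(j)=n}2\ell\varepsilon_j\,\ell^d\le2\ell^{d+1}2^{-n}\qquad(n\ge\ell),
\]
and $\ell K$ is null.

\subsection{The set $K$ is $k$-blocking}
Let $V$ be a $k$-plane meeting the cube. In case (i) of Lemma~\ref{lem:segment} we are done, because $F_A\subseteq K_A$: for $E(j)\supseteq A$ the form $f_j$ involves only coordinates outside $A$ and takes integer values on $F_A$. So assume (ii), with $A,a,R,\tau$ and $x(t)=p+tw$, and put
\[
\mu=w_a,\qquad\kappa=\max(1,|\mu|).
\]
Call $j$ \emph{relevant} if $E(j)\supseteq A$, and let $g_j(t)=f_j(x(t))$. We look for $t\in[0,\tau]$ such that in each block $\mathcal B_{n,E}$ with $E\supseteq A$ the condition $\|g_j(t)\|\le\varepsilon_j$ fails for at most two $j$. Then $x(t)\in K_A\cap V$.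

\emph{The forms along the segment.} Let $j=(n,E,r)$ be relevant. The complement of $E$ lies in $R\cup\{a\}$ and has at least two elements, so $S=R\setminus E$ is nonempty, and $(S,s,a)$ with $s=(w_b)_{b\in S}$ is a pattern. It depends only on $E$, so it is the same for all indices of a block. We call $j$ and its block \emph{fast} if $a\notin E$ and \emph{slow} if $a\in E$. Let $\alpha_j$ be the integer $\alpha_r$ of this pattern, and let $\beta_j=\xi_{r,a}$ if $j$ is fast and $\beta_j=0$ if $j$ is slow. Since $p_b\in\{0,1\}$ for $b\in S$,
\begin{equation}\label{eq:g}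
g_j(t)\equiv N_j\big(\alpha_jt+\beta_jx_a(t)\big)\pmod1,\qquad\sigma_j=N_j(\alpha_j+\beta_j\mu),
\end{equation}
where $\sigma_j$ is the slope of $g_j$, and $1\le|\alpha_j|\le|\alpha_j|+\beta_j\le C_j$ by \eqref{eq:Gamma}. This is where $|E|\le d-2$ is needed. If the complement of $E$ could be $\{a\}$, all forms of the block would be multiples of $x_a$, and for $\mu=0$ all of them would be constant on the segment.

\emph{Windows.} If $j$ is slow, then $m_j\le N_j\le|\sigma_j|\le C_jN_j=\varepsilon_jM_j$, so the window of $j$ lies in $[m_j,M_j]$. Call a fast index $j$ \emph{bad} if $|\alpha_j+\beta_j\mu|<\kappa/C_j$. If $j$ is fast and not bad, then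
\[
\kappa m_j\le|\sigma_j|\le N_j(|\alpha_j|+\beta_j)\kappa\le\kappa\,\varepsilon_jM_j ,
\]
so the window of $j$ lies in $[\kappa m_j,\kappa M_j]$.

\emph{Each fast block contains at most one bad index.} Let $j=(n,E,r)$ be bad. If $|\mu|\le1$, then $\kappa=1$, and division by $\beta_j\ge1$ gives $|\rho_r+\mu|<1/\Gamma_n$. If $|\mu|>1$, division by $|\alpha_j\mu|\ge\kappa$ gives $|\mu^{-1}+\rho_r^{-1}|<1/\Gamma_n$. Two bad indices $r\ne r'$ in one block would give $|\rho_r-\rho_{r'}|<2/\Gamma_n$ in the first case and $|\rho_r^{-1}-\rho_{r'}^{-1}|<2/\Gamma_n$ in the second, contrary to \eqref{eq:Gamma}.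

\emph{Low frequencies.} Each of the two scales has its critical index. Let $j_0$ be the least positive integer with $M_{j_0}\tau>1$, and $j_1$ the least with $M_{j_1}\kappa\tau>1$. If $j<j_0$ is slow, then by \eqref{eq:g}
\[
\|g_j(t)\|\le N_j|\alpha_j|\tau\le C_jN_j\tau=\varepsilon_jM_j\tau\le\varepsilon_j\qquad(0\le t\le\tau).
\]
If $j<j_1$ is fast, then $M_j\kappa\tau\le1$ forces $\tau<1$, so $z=x_a(\tau)$ is $0$ or $1$ by Lemma~\ref{lem:segment}. As $N_j\beta_jz$ is an integer, we may replace $x_a(t)$ by $x_a(t)-z$ in \eqref{eq:g}, and $|x_a(t)-z|=|\mu|(\tau-t)\le\kappa\tau$. Hence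
\[
\|g_j(t)\|\le N_j(|\alpha_j|\tau+\beta_j\kappa\tau)\le C_jN_j\kappa\tau=\varepsilon_jM_j\kappa\tau\le\varepsilon_j\qquad(0\le t\le\tau).
\]

\emph{High frequencies.} Let $J_0$ be the set of relevant slow indices $i>j_0$, and $J_1$ the set of relevant fast indices $j>j_1$ that are not bad. All their windows lie in $[1/\tau,\infty)$, because $m_i>M_{j_0}>1/\tau$ for $i\in J_0$ and $\kappa m_j>\kappa M_{j_1}>1/\tau$ for $j\in J_1$. The windows within $J_0$ are pairwise disjoint, since the intervals $[m_i,M_i]$ are, and so are those within $J_1$. A slow window may, however, overlap a fast one. Say that $i\in J_0$ and $j\in J_1$ \emph{conflict} if $[m_i,M_i]$ meets $[\kappa m_j,\kappa M_j]$, that is, if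
\[
m_i\le\kappa M_j\qquad\text{and}\qquad\kappa m_j\le M_i .
\]
On a logarithmic scale the fast intervals are the intervals $[m_j,M_j]$ shifted to the right by $\log\kappa$, and \eqref{eq:square} says that the gap after $M_j$ is longer than $\log M_j$, the whole stretch before it. A fixed shift can therefore reach only one interval from below.

\emph{All conflicts involve the same $i\in J_0$.} In a conflict $(i,j)$ we have $i\ne j$, as one index is slow and the other fast, and $i<j$ is impossible, as it would give $\kappa m_j\ge m_j>M_i$. So $j<i$. Suppose $(i,j)$ and $(i',j')$ are conflicts with $i<i'$. The first gives $\kappa\le M_i/m_j\le M_i$. The second gives $m_{i'}\le\kappa M_{j'}\le M_iM_{j'}\le M_{i'-1}^2$, because $i,j'\le i'-1$. This contradicts \eqref{eq:square}.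

Remove from $J_0$ the index $i^*$ involved in conflicts, if there is one. The remaining indices of $J_0\cup J_1$ have pairwise disjoint windows in $[1/\tau,\infty)$, and Lemma~\ref{lem:window} gives $t\in[0,\tau]$ with $\|g_j(t)\|\le\varepsilon_j$ for all of them. For this $t$, the condition can fail in a fast block only at $j_1$ and at the bad index, and in a slow block only at $j_0$ and at $i^*$. That is at most two failures per block, so $x(t)\in K_A\cap V$. This proves Theorem~\ref{thm:class}(b), and with it Theorem~\ref{thm:class}. \qed

\begin{remark}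
A slow block has $E\supseteq A\cup\{a\}$, so $c\le|E|\le d-2$ and $k\ge2$. For $k=1$ there are no slow blocks and no conflicts, and the separation $m_{j+1}>M_j$ of Section~\ref{sec:plane} suffices in place of \eqref{eq:square}.
\end{remark}

\begin{thebibliography}{1}

\bibitem{BEKNP}
Rich\'ard Balka, M\'arton Elekes, Viktor Kiss, Don\'at Nagy, M\'ark Po\'or,
\emph{Compact sets with large projections and nowhere dense sumset},
arXiv:2006.15206 (2020).

\end{thebibliography}
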